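\title{The Cohen--Macaulay heart and homomorphic images of Cohen--Macaulay rings}

\begin{abstract}
Let $R$ be a commutative noetherian ring of finite Krull dimension with a codimension function, and let $\mathcal H$ be its Cohen--Macaulay heart. Hrbek, Nakamura and \v{S}\v{t}ov\'i\v{c}ek ask whether $R$ is a homomorphic image of a Cohen--Macaulay ring if and only if the realization functor $\mathrm D^{\mathrm b}(\mathcal H)\to\mathrm D^{\mathrm b}(R)$ is an equivalence. We show that the functor is an equivalence exactly when the local cohomology modules of $R$ satisfy a uniform annihilation condition. This condition holds for homomorphic images of Cohen--Macaulay rings, and the converse is true when $\dim R\le 2$. The converse fails in every finite dimension $\ge 3$: we construct a three-dimensional domain that satisfies the condition and is not such an image. The statement becomes correct if one asks for the equivalence for all quotients $R/\mathfrak q$.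
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative. A Cohen--Macaulay ring is a noetherian ring all of whose localizations at primes are Cohen--Macaulay local rings. Throughout, $R\neq0$ is a noetherian ring of finite Krull dimension, $\mathrm D(R)$ is the unbounded derived category of all $R$-modules, and $\mathrm D^{\mathrm b}(R)$ is the full subcategory of complexes with bounded cohomology.

\subsection*{The question}

A \emph{t-structure} in $\mathrm D(R)$ is a pair $(\mathcal U,\mathcal V)$ of full subcategories such that $\mathcal U[1]\subseteq\mathcal U$, $\mathcal V=\{V:\operatorname{Hom}(U,V)=0\text{ for all }U\in\mathcal U\}$, and every $X$ lies in a triangle $U\to X\to V\to U[1]$ with $U\in\mathcal U$ and $V\in\mathcal V$. The class $\mathcal U$ is the \emph{aisle}, and the \emph{heart} $\mathcal U\cap\mathcal V[1]$ is an abelian category. An \emph{sp-filtration} of $\operatorname{Spec}R$ is a decreasing sequence $\Phi=(\Phi(n))_{n\in\mathbb Z}$ of specialization closed subsets. By a theorem of Alonso Tarr\'io, Jerem\'ias L\'opez and Saor\'in, each sp-filtration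 determines a compactly generated t-structure $(\mathcal U_\Phi,\mathcal V_\Phi)$ with aisle
\[
\mathcal U_\Phi=\{X\in\mathrm D(R):\operatorname{Supp}H^n(X)\subseteq\Phi(n)\text{ for all }n\in\mathbb Z\}.
\]
The filtration with $\Phi(n)=\operatorname{Spec}R$ for $n\le0$ and $\Phi(n)=\emptyset$ for $n>0$ gives the standard t-structure, whose heart is the category of $R$-modules. Other filtrations let the top degree of cohomology depend on the prime.

A \emph{codimension function} is a function $\mathsf d\colon\operatorname{Spec}R\to\mathbb Z$ with $\mathsf d(\mathfrak p)=\mathsf d(\mathfrak q)+1$ whenever $\mathfrak q\subsetneq\mathfrak p$ are primes with no prime strictly between them. It defines the sp-filtration $\Phi_{\mathsf d}(n)=\{\mathfrak p:\mathsf d(\mathfrak p)>n\}$. The heart $\mathcal H$ of $(\mathcal U,\mathcal V)=(\mathcal U_{\Phi_{\mathsf d}},\mathcal V_{\Phi_{\mathsf d}})$ is the \emph{Cohen--Macaulay heart} of $R$. Two codimension functions differ by a constant on each connected component of $\operatorname{Spec}R$, so up to equivalence $\mathcal H$ does not depend on $\mathsf d$. We work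 with the codimension function
\[
e=\mathsf d-1,\qquad\text{so that}\qquad\Phi_{\mathsf d}(n)=\{\mathfrak p:e(\mathfrak p)\ge n\}.
\]
A complex $X$ lies in $\mathcal H$ exactly when, for every prime $\mathfrak p$, the local cohomology of $X_{\mathfrak p}$ at $\mathfrak p$ is concentrated in the single degree $e(\mathfrak p)$ (Proposition~\ref{prop:local}). For a finitely generated module placed in one degree this is a Cohen--Macaulay condition, which explains the name.

Since $\dim R<\infty$, the heart lies in $\mathrm D^{\mathrm b}(R)$. A \emph{realization functor} is a triangulated functor $\rho\colon\mathrm D^{\mathrm b}(\mathcal H)\to\mathrm D^{\mathrm b}(R)$ whose restriction to $\mathcal H$ is naturally isomorphic to the inclusion, as in the construction of Beilinson--Bernstein--Deligne. When $\rho$ is an equivalence, the abelian category $\mathcal H$ determines $\mathrm D^{\mathrm b}(R)$ just as the module category does. The following problem comes from \cite{HNS}.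

\begin{quote}
\emph{Let $R$ be a noetherian ring of finite Krull dimension that admits a codimension function. Is $R$ a homomorphic image of a Cohen--Macaulay ring if and only if the realization functor $\mathrm D^{\mathrm b}(\mathcal H)\to\mathrm D^{\mathrm b}(R)$ is a triangulated equivalence?}
\end{quote}

\subsection*{Results}

The answer is no. From now on $R$ has a fixed codimension function $\mathsf d=e+1$. For an $R$-module $M$ we write $H^i_{\mathfrak p}(M_{\mathfrak p})$ for the local cohomology $H^i_{\mathfrak pR_{\mathfrak p}}(M_{\mathfrak p})$. Consider two conditions; both involve only differences of values of $e$.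
\begin{itemize}
\item[(UA)] For every prime $\mathfrak q$ there is $r\in R\setminus\mathfrak q$ with $rH^i_{\mathfrak p}(R_{\mathfrak p})=0$ for all primes $\mathfrak p$ and all $i<e(\mathfrak p)-e(\mathfrak q)$.
\item[(G)] For every prime $\mathfrak q$ there is $r\in R\setminus\mathfrak q$ with $rH^i_{\mathfrak p}((R/\mathfrak q)_{\mathfrak p})=0$ for all primes $\mathfrak p$ and all $i<e(\mathfrak p)-e(\mathfrak q)$.
\end{itemize}
The point in both is that $r$ does not depend on $\mathfrak p$. We say ``(UA) at $\mathfrak q$'' and ``(G) at $\mathfrak q$'' for the condition on a single prime $\mathfrak q$.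

\begin{theorem}\label{thm:UA}
A realization functor $\mathrm D^{\mathrm b}(\mathcal H)\to\mathrm D^{\mathrm b}(R)$ is an equivalence if and only if \textup{(UA)} holds.
\end{theorem}

In particular, whether ``the'' realization functor is an equivalence does not depend on which one is chosen.

\begin{theorem}\label{thm:image}
If $R$ is a homomorphic image of a Cohen--Macaulay ring, then \textup{(G)} and \textup{(UA)} hold, so the realization functor is an equivalence.
\end{theorem}

\begin{theorem}\label{thm:counter}
There is a three-dimensional noetherian domain $R$ with codimension function $\operatorname{ht}$ that satisfies \textup{(UA)} and is not a homomorphic image of a Cohen--Macaulay ring. So the answer to the problem is negative.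
\end{theorem}

\begin{theorem}\label{thm:char}
The following are equivalent:
\begin{itemize}
\item[(a)] $R$ is a homomorphic image of a Cohen--Macaulay ring;
\item[(b)] \textup{(G)} holds;
\item[(c)] for every ideal $\mathfrak a\subsetneq R$, the realization functor for the Cohen--Macaulay heart of $R/\mathfrak a$ is an equivalence;
\item[(d)] for every prime $\mathfrak q$, the realization functor for the Cohen--Macaulay heart of $R/\mathfrak q$ is an equivalence.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:sharp}
If $\dim R\le2$, then $R$ is a homomorphic image of a Cohen--Macaulay ring if and only if the realization functor is an equivalence. This fails in every finite dimension $\ge3$.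
\end{theorem}

Once the t-structure is given, Theorems~\ref{thm:UA}--\ref{thm:counter} use only textbook facts, recalled in Section~\ref{sec:prelim}. The implications in Theorems~\ref{thm:char} and~\ref{thm:sharp} that produce a Cohen--Macaulay ring mapping onto $R$ use a theorem of Kawasaki \cite{Kaw08,Kaw02}.

\subsection*{Why one would guess yes, and why dimension three is different}

Let $R$ be a domain; we may take $e=\operatorname{ht}$. Condition (UA) at $\mathfrak q=0$ gives $r\ne0$ that kills $H^i_{\mathfrak p}(R_{\mathfrak p})$ for all $i<\operatorname{ht}\mathfrak p$. These modules then vanish when $r\notin\mathfrak p$, so $R_r$ is Cohen--Macaulay, and the failure along $V(r)$ is bounded uniformly. This is strong evidence for a positive answer. There is, however, an asymmetry. Homomorphic images of Cohen--Macaulay rings are closed under passing to quotients, and (G) speaks about all the quotients $R/\mathfrak q$, while (UA) sees only the module $R$. Low dimensions show when this matters.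

Suppose $\dim R=2$. For $\mathfrak q\neq0$ the inequality $0\le i<\operatorname{ht}\mathfrak p-\operatorname{ht}\mathfrak q\le1$ leaves only $i=0$, and $H^0$ of a local domain of positive dimension vanishes. So (UA) and (G) are both empty at $\mathfrak q\ne0$, and at $\mathfrak q=0$ they are the same condition: one $r\neq0$ kills $H^1_{\mathfrak m}(R_{\mathfrak m})$ for all $\mathfrak m$ of height two. Such an $r$ leaves room for only finitely many bad points. Indeed, the sequence $0\to R\xrightarrow{r}R\to R/rR\to0$ gives $H^0_{\mathfrak m}((R/rR)_{\mathfrak m})\cong H^1_{\mathfrak m}(R_{\mathfrak m})$, so every $\mathfrak m$ with $H^1_{\mathfrak m}(R_{\mathfrak m})\neq0$ is an associated prime of $R/rR$.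

Suppose $\dim R=3$, let $s$ generate a prime ideal of height one, and let $\mathfrak m\ni s$ have height three with $H^1_{\mathfrak m}(R_{\mathfrak m})=0$. The same sequence gives
\[
H^1_{\mathfrak m}((R/sR)_{\mathfrak m})\cong\ker\bigl(s\colon H^2_{\mathfrak m}(R_{\mathfrak m})\to H^2_{\mathfrak m}(R_{\mathfrak m})\bigr).
\]
Condition (G) at $sR$ asks for an element outside $sR$ that kills all these kernels. Condition (UA) at $sR$ concerns only $i<3-1$ and does not see $H^2_{\mathfrak m}(R_{\mathfrak m})$; this module enters only at $\mathfrak q=0$, where a power of $s$ is an admissible annihilator. The defect of $R/sR$ now sits in $H^1$, not in $H^0$, and the finiteness of associated primes no longer restricts it. A counterexample should therefore have infinitely many maximal ideals $\mathfrak m$ of height three and depth two, all containing $s$, with all $H^2_{\mathfrak m}(R_{\mathfrak m})$ killed by one power of $s$, and such that an element outside $sR$ lies in only finitely many $\mathfrak m$. Section~\ref{sec:counter} builds such a ring.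

Section~\ref{sec:heart} proves Theorem~\ref{thm:UA}, Section~\ref{sec:good} proves Theorem~\ref{thm:image}, and Section~\ref{sec:char} proves Theorems~\ref{thm:char} and~\ref{thm:sharp}.

\section{Dimension, depth and local cohomology}\label{sec:prelim}

\subsection*{Codimension functions}
Let $\mathfrak q\subseteq\mathfrak p$ be primes of $R$. Every saturated chain of primes from $\mathfrak q$ to $\mathfrak p$ has length $e(\mathfrak p)-e(\mathfrak q)$, so
\begin{equation}\label{eq:height}
\operatorname{ht}(\mathfrak p/\mathfrak q)=\dim(R/\mathfrak q)_{\mathfrak p}=e(\mathfrak p)-e(\mathfrak q).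
\end{equation}
As $R$ has finitely many minimal primes and finite dimension, there are integers $a\le b$ with $a\le e\le b$; we fix them. A ring is \emph{catenary} if any two saturated chains between the same primes have the same length, and \emph{universally catenary} if all its finitely generated algebras are catenary. In a catenary local domain $L$, joining saturated chains shows $\operatorname{ht}\mathfrak p+\dim L/\mathfrak p=\dim L$ and shows that $\operatorname{ht}$ is a codimension function.

\subsection*{Local cohomology}
Let $S$ be a noetherian ring and $\mathfrak a=(x_1,\dots,x_m)$ an ideal. The \v{C}ech complex $\check C(x)=\bigotimes_{l=1}^m(S\to S_{x_l})$ has flat terms in degrees $0,\dots,m$. For a complex $X$ we have $\mathrm R\Gamma_{\mathfrak a}X=\check C(x)\otimes_SX$, with cohomology $H^i_{\mathfrak a}(X)$. For a prime $\mathfrak p$ we write $\mathrm R\Gamma_{\mathfrak p}X_{\mathfrak p}$ for $\mathrm R\Gamma_{\mathfrak pS_{\mathfrak p}}X_{\mathfrak p}\cong X\otimes_S^{\mathrm L}\mathrm R\Gamma_{\mathfrak p}S_{\mathfrak p}$. We use the following facts.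
\begin{itemize}
\item[(L1)] The functors $H^i_{\mathfrak a}$ are $S$-linear, commute with direct limits, and take values in $\mathfrak a$-power torsion modules. For a ring map $S\to S'$ and an $S'$-module $M'$ one has $H^i_{\mathfrak a}(M')=H^i_{\mathfrak aS'}(M')$. If $S'$ is flat, then $H^i_{\mathfrak a}(M)\otimes_SS'\cong H^i_{\mathfrak aS'}(M\otimes_SS')$.
\item[(L2)] $\check C(x)\cong\varinjlim_\nu\operatorname{Hom}_S(K_\nu,S)$, where $K_\nu$ is the Koszul complex on $x_1^\nu,\dots,x_m^\nu$ in degrees $-m,\dots,0$.
\item[(L3)] (Grothendieck vanishing.) If $(S,\mathfrak n)$ is local and $M$ is any module, then $H^i_{\mathfrak n}(M)=0$ when $i$ exceeds the length of every chain of primes in $\operatorname{Supp}M$. The general case follows from the finitely generated one by (L1), since $M$ is the union of its finitely generated submodules.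
\item[(L4)] If $(S,\mathfrak n)$ is local and $M\ne0$ is finitely generated, then $\operatorname{depth}M$ is the least and $\dim M$ is the largest $i$ with $H^i_{\mathfrak n}(M)\ne0$. So $M$ is Cohen--Macaulay if and only if $H^i_{\mathfrak n}(M)=0$ for $i<\dim M$.
\item[(L5)] The injective hull $E=E_S(S/\mathfrak p)$ is an injective cogenerator of the category of $S_{\mathfrak p}$-modules. Hence for an $S_{\mathfrak p}$-module $M$, an element $r$ kills $M$ if and only if it kills $\operatorname{Hom}_S(M,E)$, and $M$ has finite length if and only if $\operatorname{Hom}_S(M,E)$ has.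
\item[(L6)] (Local duality.) If $(S,\mathfrak n)$ is regular local of dimension $n$ and $M$ is finitely generated, then $H^i_{\mathfrak n}(M)\cong\operatorname{Hom}_S(\operatorname{Ext}^{n-i}_S(M,S),E_S(S/\mathfrak n))$ for all $i\in\mathbb Z$.
\end{itemize}

\subsection*{Cohen--Macaulay rings}
\begin{itemize}
\item[(CM1)] Localizations of Cohen--Macaulay rings and polynomial rings over them are Cohen--Macaulay. Cohen--Macaulay rings and their quotients are universally catenary. If $S$ is Cohen--Macaulay local, then $\operatorname{ht}\mathfrak q+\dim S/\mathfrak q=\dim S$ for every prime $\mathfrak q$.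
\item[(CM2)] Let $(S,\mathfrak n)$ be local and $x_1,\dots,x_h\in\mathfrak n$. If the sequence is regular, then $S$ is Cohen--Macaulay if and only if $S/(x)$ is, and $\dim S/(x)=\dim S-h$. If $S$ is Cohen--Macaulay and $\operatorname{ht}(x)=h$, then the sequence is regular.
\item[(CM3)] If $(S,\mathfrak n)\to S'$ is a flat local map of noetherian local rings, then $\dim S'=\dim S+\dim S'/\mathfrak nS'$, and $S'$ is Cohen--Macaulay if and only if $S$ and $S'/\mathfrak nS'$ are.
\end{itemize}

Local cohomology at the maximal ideal does not localize, but its dual $\operatorname{Ext}$ module does. The next lemma uses this to pass between the maximal ideal and smaller primes; it will be applied three times.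

\begin{lemma}\label{lem:duality}
Let $(L,\mathfrak n)$ be a local ring of dimension $d$ that is a quotient of a regular local ring $S$ of dimension $n$, and put $K^j=\operatorname{Ext}^{n-j}_S(L,S)$.
\begin{itemize}
\item[(a)] An element $r\in L$ kills $H^j_{\mathfrak n}(L)$ if and only if it kills $K^j$.
\item[(b)] Let $\mathfrak p$ be a prime of $L$. Then $K^j_{\mathfrak p}=0$ for all $j<d$ if and only if $L_{\mathfrak p}$ is Cohen--Macaulay and $\dim L_{\mathfrak p}+\dim L/\mathfrak p=d$.
\item[(c)] The modules $H^j_{\mathfrak n}(L)$ have finite length for all $j<d$ if and only if for every prime $\mathfrak p\neq\mathfrak n$ the ring $L_{\mathfrak p}$ is Cohen--Macaulay and $\dim L_{\mathfrak p}+\dim L/\mathfrak p=d$.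
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is (L5) and (L6). For (b), let $\mathfrak P\subseteq S$ be the preimage of $\mathfrak p$ and $\delta=\dim L/\mathfrak p$. The ring $S_{\mathfrak P}$ is regular of dimension $n-\delta$ by (CM1), and $\operatorname{Ext}^{n-\delta-i}_{S_{\mathfrak P}}(L_{\mathfrak p},S_{\mathfrak P})=K^{i+\delta}_{\mathfrak p}$. By (L6) over $S_{\mathfrak P}$ and (L5), $H^i_{\mathfrak p}(L_{\mathfrak p})=0$ if and only if $K^{i+\delta}_{\mathfrak p}=0$. So $K^j_{\mathfrak p}=0$ for all $j<d$ if and only if $\operatorname{depth}L_{\mathfrak p}\ge d-\delta$. Since $\operatorname{depth}L_{\mathfrak p}\le\dim L_{\mathfrak p}\le d-\delta$ always holds, this means that both inequalities are equalities. For (c), $H^j_{\mathfrak n}(L)$ has finite length if and only if $K^j$ has, by (L5) and (L6). As $K^j$ is finitely generated, this says $K^j_{\mathfrak p}=0$ for all $\mathfrak p\ne\mathfrak n$. Apply (b).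
\end{proof}

\section{The heart and its injective objects}\label{sec:heart}

We write $\mathrm D^{\le n}$, $\mathrm D^{\ge n}$, $\mathrm D^{>n}$ for the complexes whose ordinary cohomology is concentrated in the indicated degrees, and $\operatorname{Hom}$ for morphisms in $\mathrm D(R)$. Recall the general properties of a t-structure. The class $\mathcal V$ is closed under extensions, products and $[-1]$. In a truncation triangle $U\to X\to V\to U[1]$ the map $\operatorname{Hom}(U',U)\to\operatorname{Hom}(U',X)$ is bijective for $U'\in\mathcal U$. For $X,Y\in\mathcal H$ one has $\operatorname{Hom}(X,Y[n])=0$ for $n<0$, and the short exact sequences of $\mathcal H$ are the triangles whose three terms lie in $\mathcal H$.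

The functor $\rho$ is an equivalence when $\operatorname{Ext}^n_{\mathcal H}(X,Y)$ agrees with $\operatorname{Hom}(X,Y[n])$, and the natural way to test this is on injective objects $Y$. So the plan is to describe $\mathcal H$ prime by prime, to find its injective objects, and to compute morphisms into their shifts.

\subsection*{Local description of the t-structure}

\begin{lemma}\label{lem:bounded}
We have $\mathrm D^{\le a}\subseteq\mathcal U\subseteq\mathrm D^{\le b}$ and $\mathrm D^{>b}\subseteq\mathcal V\subseteq\mathrm D^{>a}$. The heart lies in $\mathrm D^{\mathrm b}(R)$ and generates it as a triangulated category.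
\end{lemma}

\begin{proof}
The set $\{e\ge n\}$ is all of $\operatorname{Spec}R$ for $n\le a$ and is empty for $n>b$. This gives the inclusions for $\mathcal U$. Taking right orthogonals reverses them and gives those for $\mathcal V$. Hence $\mathcal H\subseteq\mathrm D^{\le b}\cap\mathrm D^{\ge a}$. Let $U\to X\to V\to U[1]$ be a truncation triangle with $X$ bounded. Then $U$ is bounded above and $V$ is bounded below. The exact sequences $H^{n-1}(V)\to H^n(U)\to H^n(X)$ for $n\ll0$ and $H^n(X)\to H^n(V)\to H^{n+1}(U)$ for $n\gg0$ show that both are bounded. So the t-structure restricts to $\mathrm D^{\mathrm b}(R)$. It is bounded there: each bounded $X$ satisfies $X[m]\in\mathrm D^{\le a}\subseteq\mathcal U$ and $X[-m]\in\mathrm D^{>b}\subseteq\mathcal V$ for $m\gg0$. Successive truncation then builds $X$ from finitely many shifts of objects of $\mathcal H$.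
\end{proof}

The coaisle $\mathcal V$ is defined as an orthogonal and is not visible on the cohomology of $X$. Local cohomology describes both classes symmetrically.

\begin{proposition}\label{prop:local}
Let $X\in\mathrm D(R)$.
\begin{itemize}
\item[(a)] If $\mathrm R\Gamma_{\mathfrak p}X_{\mathfrak p}=0$ for all $\mathfrak p$, then $X=0$.
\item[(b)] $X\in\mathcal U$ if and only if $\mathrm R\Gamma_{\mathfrak p}X_{\mathfrak p}\in\mathrm D^{\le e(\mathfrak p)}$ for all $\mathfrak p$.
\item[(c)] $X\in\mathcal V[1]$ if and only if $\mathrm R\Gamma_{\mathfrak p}X_{\mathfrak p}\in\mathrm D^{\ge e(\mathfrak p)}$ for all $\mathfrak p$.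
\end{itemize}
\end{proposition}

\begin{proof}
Fix generators $x_1,\dots,x_m$ of a prime $\mathfrak p$.

(a) Suppose $X\ne0$ and let $\mathfrak p$ be minimal in $\bigcup_n\operatorname{Supp}H^n(X)$. The cohomology of $X_{\mathfrak p}$ is supported at $\mathfrak p$ only, so $X_{\mathfrak p}$ becomes acyclic after inverting any $x_l$. The kernel of $\check C(x)\to R$ is a bounded complex of sums of localizations that invert some $x_l$. Hence $\mathrm R\Gamma_{\mathfrak p}X_{\mathfrak p}\cong X_{\mathfrak p}\neq0$.

(b), ``only if''. Let $X\in\mathcal U$. The support of $H^n(X)_{\mathfrak p}$ consists of primes $\mathfrak p'\subseteq\mathfrak p$ with $n\le e(\mathfrak p')\le e(\mathfrak p)$, so its chains have length at most $e(\mathfrak p)-n$. By (L3), $H^j_{\mathfrak p}(H^n(X)_{\mathfrak p})=0$ for $j+n>e(\mathfrak p)$. The double complex $\check C(x)\otimes X_{\mathfrak p}$ has finitely many columns, so the spectral sequence $H^j_{\mathfrak p}(H^n(X)_{\mathfrak p})\Rightarrow H^{j+n}_{\mathfrak p}(X_{\mathfrak p})$ converges, and the claim follows.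

(c), ``only if''. Let $X\in\mathcal V[1]$. For $j\ge0$ the complex $K_\nu[j-e(\mathfrak p)]$ has cohomology in degrees $n\le e(\mathfrak p)$, supported in $V(\mathfrak p)\subseteq\{e\ge e(\mathfrak p)\}\subseteq\{e\ge n\}$. So it lies in $\mathcal U$, and
\[
0=\operatorname{Hom}(K_\nu[j-e(\mathfrak p)],X[-1])=H^{e(\mathfrak p)-1-j}\bigl(\operatorname{Hom}_R(K_\nu,R)\otimes_RX\bigr).
\]
Passing to the direct limit over $\nu$ with (L2) gives $H^n(\check C(x)\otimes X)=0$ for $n<e(\mathfrak p)$. Now localize at $\mathfrak p$.

(b), ``if''. Take a truncation triangle $U\to X\to V\to U[1]$. By what we have shown, $H^n_{\mathfrak p}(V_{\mathfrak p})=0$ for $n\le e(\mathfrak p)$. For $n>e(\mathfrak p)$ the outer terms of $H^n_{\mathfrak p}(X_{\mathfrak p})\to H^n_{\mathfrak p}(V_{\mathfrak p})\to H^{n+1}_{\mathfrak p}(U_{\mathfrak p})$ vanish. So $V=0$ by (a).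

(c), ``if''. Take a triangle $U'\to X\to V'\to U'[1]$ with $U'\in\mathcal U[1]$ and $V'\in\mathcal V[1]$. Then $H^n_{\mathfrak p}(U'_{\mathfrak p})=0$ for $n\ge e(\mathfrak p)$, and for $n<e(\mathfrak p)$ the outer terms of $H^{n-1}_{\mathfrak p}(V'_{\mathfrak p})\to H^n_{\mathfrak p}(U'_{\mathfrak p})\to H^n_{\mathfrak p}(X_{\mathfrak p})$ vanish. So $U'=0$.
\end{proof}

Thus $X\in\mathcal H$ if and only if each $\mathrm R\Gamma_{\mathfrak p}X_{\mathfrak p}$ is concentrated in degree $e(\mathfrak p)$. By (L4), for a finitely generated module $M$ the complex $M[-n]$ lies in $\mathcal H$ if and only if $M_{\mathfrak p}$ is Cohen--Macaulay of dimension $e(\mathfrak p)-n$ for all $\mathfrak p\in\operatorname{Supp}M$. For $X\in\mathcal H$ put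
\[
M_X(\mathfrak p)=H^{e(\mathfrak p)}_{\mathfrak p}(X_{\mathfrak p}).
\]
A short exact sequence in $\mathcal H$ is a triangle, and its long exact sequence of local cohomology has only three nonzero terms. So $X\mapsto M_X(\mathfrak p)$ is an exact functor from $\mathcal H$ to $R_{\mathfrak p}$-modules, and by Proposition~\ref{prop:local}(a) these functors together detect the zero object.

\subsection*{Injective objects}

An object of $\mathcal H$ that represents the exact functor $X\mapsto\operatorname{Hom}_R(M_X(\mathfrak p),E(R/\mathfrak p))$ is injective. In $\mathrm D(R)$ there is an evident candidate,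
\[
C(\mathfrak p)=\mathrm{RHom}_R\bigl(\mathrm R\Gamma_{\mathfrak p}R_{\mathfrak p},E(R/\mathfrak p)\bigr)[-e(\mathfrak p)].
\]
For an injective module $E$ one has $\operatorname{Hom}(Y,E[n])=\operatorname{Hom}_R(H^{-n}(Y),E)$. With tensor--Hom adjunction this gives, naturally in $X\in\mathrm D(R)$,
\begin{equation}\label{eq:adj}
\operatorname{Hom}(X,C(\mathfrak p)[i])\cong\operatorname{Hom}_R\bigl(H^{e(\mathfrak p)-i}_{\mathfrak p}(X_{\mathfrak p}),E(R/\mathfrak p)\bigr).
\end{equation}
For $i=-1$ and $X\in\mathcal U$ the right side vanishes by Proposition~\ref{prop:local}(b), so $C(\mathfrak p)\in\mathcal V[1]$. For $X=R$ we get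
\begin{equation}\label{eq:cohC}
H^n(C(\mathfrak p))\cong N^n_{\mathfrak p}:=\operatorname{Hom}_R\bigl(H^{e(\mathfrak p)-n}_{\mathfrak p}(R_{\mathfrak p}),E(R/\mathfrak p)\bigr),
\end{equation}
which vanishes unless $e(\mathfrak p)-\operatorname{ht}\mathfrak p\le n\le e(\mathfrak p)$. By \eqref{eq:height}, $e(\mathfrak p)-\operatorname{ht}\mathfrak p$ is the value of $e$ at some minimal prime, so $N^n_{\mathfrak p}=0$ unless $a\le n\le b$.

To embed an arbitrary object of $\mathcal H$ we need all primes at once and many copies of each. For a family of cardinals $\kappa=(\kappa_{\mathfrak p})_{\mathfrak p}$ put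
\[
\Pi_\kappa=\prod_{\mathfrak p}C(\mathfrak p)^{\kappa_{\mathfrak p}}.
\]
Products of modules are exact, so $H^n(\Pi_\kappa)=\prod_{\mathfrak p}(N^n_{\mathfrak p})^{\kappa_{\mathfrak p}}$, and $\Pi_\kappa\in\mathcal V[1]\cap\mathrm D^{\mathrm b}(R)$. By \eqref{eq:adj}, for $X\in\mathcal H$,
\begin{equation}\label{eq:Pi}
\operatorname{Hom}(X,\Pi_\kappa[i])=0\quad(i\ne0),\qquad
\operatorname{Hom}(X,\Pi_\kappa)\cong\prod_{\mathfrak p}\operatorname{Hom}_R\bigl(M_X(\mathfrak p),E(R/\mathfrak p)\bigr)^{\kappa_{\mathfrak p}}.
\end{equation}
What is not clear is whether $\Pi_\kappa$ lies in $\mathcal U$. The aisle is defined by the vanishing of localizations, and localization does not commute with products.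

\begin{example}\label{ex:C}
(1) Let $R$ be Cohen--Macaulay and $e=\operatorname{ht}$, so that $a=0$. By \eqref{eq:cohC} each $C(\mathfrak p)$ is a module in degree $0$. Hence $\Pi_\kappa\in\mathrm D^{\le0}\subseteq\mathcal U$, and $\Pi_\kappa\in\mathcal H$. For $R=\mathbb Z$ one finds $C(0)=\operatorname{Hom}(\mathbb Q,\mathbb Q)=\mathbb Q$, and since $H^1_{(p)}(\mathbb Z_{(p)})=\mathbb Z[1/p]/\mathbb Z=E(\mathbb Z/p)$, the module $C((p))$ is the endomorphism ring of $\mathbb Z[1/p]/\mathbb Z$, the ring of $p$-adic integers.

(2) Let $R$ be a domain of dimension two and $e=\operatorname{ht}$. The complexes $C(\mathfrak p)$ with $\operatorname{ht}\mathfrak p\le1$ are again modules in degree $0$. For $\operatorname{ht}\mathfrak m=2$ the complex $C(\mathfrak m)$ lives in degrees $0$ and $1$, and $H^1(C(\mathfrak m))=N^1_{\mathfrak m}$ is the dual of $H^1_{\mathfrak m}(R_{\mathfrak m})$. So $\Pi_\kappa\in\mathcal U$ if and only if $\prod_{\mathfrak m}(N^1_{\mathfrak m})^{\kappa_{\mathfrak m}}$ is a torsion module. If $\kappa_{\mathfrak m}=|N^1_{\mathfrak m}|$, the product has an element whose coordinates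 run through all elements of all $N^1_{\mathfrak m}$. That element is torsion only if a single $r\ne0$ kills every $N^1_{\mathfrak m}$, hence every $H^1_{\mathfrak m}(R_{\mathfrak m})$. This is (UA).
\end{example}

Let $I_\kappa\to\Pi_\kappa\to Z_\kappa\to I_\kappa[1]$ be the truncation triangle, with $I_\kappa\in\mathcal U$ and $Z_\kappa\in\mathcal V$. The object $I_\kappa$ is an extension of $\Pi_\kappa$ by $Z_\kappa[-1]$, both in $\mathcal V[1]$, so $I_\kappa\in\mathcal H$.

\begin{lemma}\label{lem:inj}
Each $I_\kappa$ is injective in $\mathcal H$, and every $Y\in\mathcal H$ embeds in some $I_\kappa$.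
\end{lemma}

\begin{proof}
For $X\in\mathcal H$ we have $\operatorname{Hom}(X,I_\kappa)\cong\operatorname{Hom}(X,\Pi_\kappa)$, which is exact in $X$ by \eqref{eq:Pi}. Given $Y$, let $\kappa_{\mathfrak p}=|\operatorname{Hom}_R(M_Y(\mathfrak p),E(R/\mathfrak p))|$, and let $f\colon Y\to I_\kappa$ correspond under \eqref{eq:Pi} to the family of all homomorphisms $\varphi\colon M_Y(\mathfrak p)\to E(R/\mathfrak p)$, for all $\mathfrak p$. Let $\iota\colon Y'\to Y$ be the kernel of $f$ in $\mathcal H$. The map $M_\iota\colon M_{Y'}(\mathfrak p)\to M_Y(\mathfrak p)$ is injective by exactness. By naturality of \eqref{eq:Pi}, $f\iota=0$ means $\varphi\circ M_\iota=0$ for all $\varphi$, so $M_\iota=0$ by (L5). Thus $M_{Y'}(\mathfrak p)=0$ for all $\mathfrak p$, and $Y'=0$.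
\end{proof}

\begin{proposition}\label{prop:Pi}
A realization functor $\rho$ is an equivalence if and only if $\Pi_\kappa\in\mathcal H$ for all $\kappa$.
\end{proposition}

\begin{proof}
Suppose that $\rho$ is an equivalence, and let $X\in\mathcal H$. For $n>0$, full faithfulness and injectivity of $I_\kappa$ give $\operatorname{Hom}(X,I_\kappa[n])\cong\operatorname{Ext}^n_{\mathcal H}(X,I_\kappa)=0$, and for $n<0$ this group vanishes as well. So $\operatorname{Hom}(X,I_\kappa[n])\to\operatorname{Hom}(X,\Pi_\kappa[n])$ is bijective for all $n$: for $n=0$ by truncation, and for $n\neq0$ because both sides are zero by \eqref{eq:Pi}. The long exact sequence gives $\operatorname{Hom}(X,Z_\kappa[n])=0$ for all $n$. The objects $X$ with this property form a triangulated subcategory containing $\mathcal H$. By Lemma~\ref{lem:bounded} it contains $R$, so $H^n(Z_\kappa)=0$ for all $n$ and $\Pi_\kappa\cong I_\kappa\in\mathcal H$.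

Conversely, suppose that $\Pi_\kappa\in\mathcal H$, so that $I_\kappa=\Pi_\kappa$, for all $\kappa$. We show by induction on $n$ that
\[
\rho\colon\operatorname{Hom}_{\mathrm D^{\mathrm b}(\mathcal H)}(X,Y[n])\to\operatorname{Hom}(X,Y[n])
\]
is bijective for all $X,Y\in\mathcal H$. For $n<0$ both sides vanish, and for $n=0$ both are $\operatorname{Hom}_{\mathcal H}(X,Y)$. Let $n\ge1$ and choose, by Lemma~\ref{lem:inj}, an exact sequence $0\to Y\to I\to Z\to0$ in $\mathcal H$ with $I=\Pi_\kappa$. It gives a triangle in $\mathrm D^{\mathrm b}(\mathcal H)$, which $\rho$ sends to a triangle $Y\to I\to Z\to Y[1]$ in $\mathrm D^{\mathrm b}(R)$. So $\rho$ induces a morphism between the two exact sequences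
\[
\operatorname{Hom}(X,I[n-1])\to\operatorname{Hom}(X,Z[n-1])\to\operatorname{Hom}(X,Y[n])\to\operatorname{Hom}(X,I[n])
\]
formed in the two categories. The last term vanishes in $\mathrm D^{\mathrm b}(\mathcal H)$ because $I$ is injective, and in $\mathrm D^{\mathrm b}(R)$ by \eqref{eq:Pi}. The first two terms are matched by induction, hence so is the third. Every object of $\mathrm D^{\mathrm b}(\mathcal H)$ is built from $\mathcal H$ by shifts and cones, so the five lemma, applied first in $X$ and then in $Y$, shows that $\rho$ is fully faithful. Its essential image is then closed under shifts and cones and contains $\mathcal H$, so it is $\mathrm D^{\mathrm b}(R)$ by Lemma~\ref{lem:bounded}.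
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:UA}]
Since $\Pi_\kappa\in\mathcal V[1]$, we have $\Pi_\kappa\in\mathcal H$ if and only if $H^n(\Pi_\kappa)_{\mathfrak q}=0$ for all primes $\mathfrak q$ and all $n>e(\mathfrak q)$. By (L5), an element $r$ kills $N^n_{\mathfrak p}$ if and only if it kills $H^i_{\mathfrak p}(R_{\mathfrak p})$ for $i=e(\mathfrak p)-n$, and $n>e(\mathfrak q)$ translates into $i<e(\mathfrak p)-e(\mathfrak q)$. So (UA) at $\mathfrak q$ says that some $r\notin\mathfrak q$ kills $N^n_{\mathfrak p}$ for all $\mathfrak p$ and all $n>e(\mathfrak q)$.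

If (UA) holds, this $r$ kills $H^n(\Pi_\kappa)$ for $n>e(\mathfrak q)$, so $H^n(\Pi_\kappa)_{\mathfrak q}=0$ and $\Pi_\kappa\in\mathcal H$. Conversely, assume that all $\Pi_\kappa$ lie in $\mathcal H$, and fix $\mathfrak q$ and $n>e(\mathfrak q)$. Take $\kappa_{\mathfrak p}=|N^n_{\mathfrak p}|$ and the element $\xi\in H^n(\Pi_\kappa)$ whose coordinates run through all elements of all $N^n_{\mathfrak p}$. It vanishes in the localization at $\mathfrak q$, so $r_n\xi=0$ for some $r_n\notin\mathfrak q$, and $r_n$ kills every $N^n_{\mathfrak p}$. As $N^n_{\mathfrak p}=0$ for $n>b$, the finite product $r=\prod_{e(\mathfrak q)<n\le b}r_n\notin\mathfrak q$ works for all $n$. Proposition~\ref{prop:Pi} completes the proof.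
\end{proof}

The finiteness of $\dim R$ was used through the bounds $a$ and $b$: to keep $\mathcal H$ and $\Pi_\kappa$ bounded, to reach $R$ from $\mathcal H$ in finitely many steps, and to multiply the $r_n$.

\section{Transferring uniform annihilators}\label{sec:good}

Let $R=S/\mathfrak a$ with $S$ Cohen--Macaulay. Neither $R$ nor $R/\mathfrak q$ need be Cohen--Macaulay, but $S/(x_1,\dots,x_h)$ is, for a regular sequence in $\mathfrak q$ of length $\operatorname{ht}\mathfrak q$, and it has $V(\mathfrak q)$ as an irreducible component of its support. We need a device that moves annihilators from such a module to $S/\mathfrak q$, and from the modules $R/\mathfrak q'$ to $R$.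

Fix a noetherian ring $S$, a prime $\mathfrak q$ of $S$, a subset $Y\subseteq\operatorname{Spec}S$, and a function $c\colon Y\to\mathbb Z$ that is bounded above.

\begin{definition}
Let $\ell\ge0$. A finitely generated $S$-module $M$ is \emph{$\ell$-good} if some $r\in S\setminus\mathfrak q$ satisfies $rH^i_{\mathfrak p}(M_{\mathfrak p})=0$ for all $\mathfrak p\in Y$ and all $i<c(\mathfrak p)-\ell$. \emph{Good} means $0$-good.
\end{definition}

With $S=R$, $Y=\operatorname{Spec}R$ and $c=e-e(\mathfrak q)$, condition (UA) at $\mathfrak q$ says that $R$ is good, and (G) at $\mathfrak q$ says that $R/\mathfrak q$ is good. An $\ell$-good module is $\ell'$-good for $\ell'\ge\ell$. If $A'\to A\to A''$ is exact, $r'A'=0$ and $r''A''=0$, then $r'r''A=0$, and $r'r''\notin\mathfrak q$ when $r',r''\notin\mathfrak q$. Applied to long exact sequences of local cohomology, this gives three rules for finitely generated modules.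
\begin{itemize}
\item[(R1)] An extension of $\ell$-good modules is $\ell$-good. A module killed by an element outside $\mathfrak q$ is good, by (L1).
\item[(R2)] If $0\to M'\to M\to M''\to0$ is exact, $M$ is good and $M''$ is $\ell$-good with $\ell\ge1$, then $M'$ is $(\ell-1)$-good. Indeed, consider $H^{i-1}_{\mathfrak p}(M''_{\mathfrak p})\to H^i_{\mathfrak p}(M'_{\mathfrak p})\to H^i_{\mathfrak p}(M_{\mathfrak p})$. For $i<c(\mathfrak p)-\ell+1$ we have $i-1<c(\mathfrak p)-\ell$ and $i<c(\mathfrak p)$.
\item[(R3)] If $M_{\mathfrak q}\cong N_{\mathfrak q}$ and $M$ is $\ell$-good, then $N$ is $\ell$-good. Indeed, $\operatorname{Hom}_S(M,N)_{\mathfrak q}=\operatorname{Hom}_{S_{\mathfrak q}}(M_{\mathfrak q},N_{\mathfrak q})$, so some $f\colon M\to N$ is an isomorphism at $\mathfrak q$, and some $t\notin\mathfrak q$ kills $\ker f$ and $\operatorname{coker}f$. The sequence $H^i_{\mathfrak p}(M_{\mathfrak p})\to H^i_{\mathfrak p}((\operatorname{im}f)_{\mathfrak p})\to H^{i+1}_{\mathfrak p}((\ker f)_{\mathfrak p})$ shows that $\operatorname{im}f$ is $\ell$-good, and (R1) applies to $0\to\operatorname{im}f\to N\to\operatorname{coker}f\to0$.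
\end{itemize}
Rule (R2) gains one degree, and this is why the auxiliary level $\ell$ is there. Recall also that a finitely generated module $M$ has a \emph{prime filtration}: a finite filtration with factors $S/\mathfrak q_j$, where the $\mathfrak q_j$ are primes in $\operatorname{Supp}M$.

\begin{lemma}\label{lem:transfer}
If there is a good module $N$ such that $N_{\mathfrak q}$ is nonzero of finite length, then $S/\mathfrak q$ is good.
\end{lemma}

\begin{proof}
For $\ell\ge\sup c$ the module $S/\mathfrak q$ is $\ell$-good, because only negative $i$ occur; this is where $c$ must be bounded above. We show that if $S/\mathfrak q$ is $\ell$-good with $\ell\ge1$, then it is $(\ell-1)$-good. Let $M$ be finitely generated with $M_{\mathfrak q}$ of finite length. A factor $S/\mathfrak q_j$ of a prime filtration of $M$ has finite length at $\mathfrak q$, so $\mathfrak q_j=\mathfrak q$ or $\mathfrak q_j\not\subseteq\mathfrak q$. In the second case $S/\mathfrak q_j$ is killed by an element outside $\mathfrak q$. By (R1), $M$ is $\ell$-good. Choose $\xi\in N$ whose image in $N_{\mathfrak q}$ is a nonzero element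 of the socle, so that $(S\xi)_{\mathfrak q}\cong(S/\mathfrak q)_{\mathfrak q}$. The module $M=N/S\xi$ is $\ell$-good, so $S\xi$ is $(\ell-1)$-good by (R2), and $S/\mathfrak q$ is $(\ell-1)$-good by (R3).
\end{proof}

\begin{proposition}\label{prop:G}
If $R=S/\mathfrak a$ with $S$ Cohen--Macaulay, then \textup{(G)} holds for $R$.
\end{proposition}

\begin{proof}
Identify $\operatorname{Spec}R$ with $V(\mathfrak a)$. Let $\mathfrak q\in V(\mathfrak a)$, $h=\operatorname{ht}_S\mathfrak q$, $Y=V(\mathfrak q)$ and $c(\mathfrak p)=\operatorname{ht}_S\mathfrak p-h$. By (CM1) for $S_{\mathfrak p}$ and \eqref{eq:height}, $c(\mathfrak p)=\operatorname{ht}(\mathfrak p/\mathfrak q)=e(\mathfrak p)-e(\mathfrak q)\le\dim R$. So $c$ is bounded above, even if $\dim S=\infty$.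

Choose $x_1,\dots,x_h\in\mathfrak q$ inductively so that all minimal primes of $(x_1,\dots,x_l)$ have height $l$. If $l<h$, then $\mathfrak q$ lies in none of these primes, so prime avoidance gives $x_{l+1}\in\mathfrak q$ outside all of them. A minimal prime of $(x_1,\dots,x_{l+1})$ then has height at least $l+1$, and at most $l+1$ by Krull's height theorem. Put $N=S/(x_1,\dots,x_h)$. For $\mathfrak p\in Y$, (CM2) shows that $N_{\mathfrak p}$ is Cohen--Macaulay of dimension $c(\mathfrak p)$. So $N$ is good with $r=1$, and $N_{\mathfrak q}\ne0$ has dimension $0$. By Lemma~\ref{lem:transfer}, $S/\mathfrak q$ is good. The image in $R$ of the annihilator $r$ gives (G) at $\mathfrak q$: for $\mathfrak p\supseteq\mathfrak q$ by (L1), and for $\mathfrak p\not\supseteq\mathfrak q$ because $(R/\mathfrak q)_{\mathfrak p}=0$.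
\end{proof}

\begin{proposition}\label{prop:GUA}
Assume \textup{(G)}. Then for every finitely generated $R$-module $M$ and every prime $\mathfrak q$ there is $r\in R\setminus\mathfrak q$ with $rH^i_{\mathfrak p}(M_{\mathfrak p})=0$ for all $\mathfrak p$ and all $i<e(\mathfrak p)-e(\mathfrak q)$. In particular \textup{(UA)} holds.
\end{proposition}

\begin{proof}
Fix $\mathfrak q$ and take $S=R$, $Y=\operatorname{Spec}R$, $c=e-e(\mathfrak q)$. We must show that every $M$ is good. By prime filtrations and (R1) we may take $M=R/\mathfrak q'$ with $\mathfrak q'$ prime. If $\mathfrak q'\not\subseteq\mathfrak q$, use (R1). For $\mathfrak q'\subseteq\mathfrak q$ we induct on $\operatorname{ht}(\mathfrak q/\mathfrak q')$; the case $\mathfrak q'=\mathfrak q$ is (G) at $\mathfrak q$. Let $\mathfrak q'\subsetneq\mathfrak q$. Condition (G) at $\mathfrak q'$ gives $r'\notin\mathfrak q'$ that kills $H^i_{\mathfrak p}(M_{\mathfrak p})$ for $i<e(\mathfrak p)-e(\mathfrak q')$, in particular for $i<c(\mathfrak p)$. The difficulty is that $r'$ may lie in $\mathfrak q$. We trade it for another element by cutting with it.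 Put $M'=R/(\mathfrak q'+r'R)$. A prime $\mathfrak q''$ in a prime filtration of $M'$ strictly contains $\mathfrak q'$, so either $\mathfrak q''\not\subseteq\mathfrak q$ or $\operatorname{ht}(\mathfrak q/\mathfrak q'')<\operatorname{ht}(\mathfrak q/\mathfrak q')$. By induction and (R1), $M'$ is good, with some annihilator $r\notin\mathfrak q$. The sequence $0\to M\xrightarrow{r'}M\to M'\to0$ gives
\[
H^{i-1}_{\mathfrak p}(M'_{\mathfrak p})\to H^i_{\mathfrak p}(M_{\mathfrak p})\xrightarrow{\;r'\;}H^i_{\mathfrak p}(M_{\mathfrak p}).
\]
For $i<c(\mathfrak p)$ the second map is zero, so the first is onto, and $r$ kills $H^i_{\mathfrak p}(M_{\mathfrak p})$.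
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:image}]
Combine Propositions~\ref{prop:G} and~\ref{prop:GUA} with Theorem~\ref{thm:UA}.
\end{proof}

In the other direction, Lemma~\ref{lem:transfer} applies to $N=R$ exactly at the minimal primes. In dimension two these are the only primes where (G) has content.

\begin{proposition}\label{prop:dim2}
If $\dim R\le2$, then \textup{(UA)} implies \textup{(G)}.
\end{proposition}

\begin{proof}
Let $\mathfrak q$ be a prime. Suppose first that $\dim R/\mathfrak q\le1$. Only primes $\mathfrak p\supseteq\mathfrak q$ and degrees $0\le i<e(\mathfrak p)-e(\mathfrak q)\le1$ matter. Then $i=0$ and $\mathfrak p\neq\mathfrak q$, so $(R/\mathfrak q)_{\mathfrak p}$ is a domain of dimension one and $H^0_{\mathfrak p}((R/\mathfrak q)_{\mathfrak p})=0$. Thus $r=1$ works. If $\dim R/\mathfrak q=2$, then $\mathfrak q$ is a minimal prime and $R_{\mathfrak q}$ is artinian. With $Y=\operatorname{Spec}R$ and $c=e-e(\mathfrak q)$, the module $N=R$ is good by (UA), so $R/\mathfrak q$ is good by Lemma~\ref{lem:transfer}.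
\end{proof}

\section{The counterexample}\label{sec:counter}

Let $k$ be any field. We first construct a graded ring $B$ with one bad point of the kind described in the introduction, together with a prime element $h$ that vanishes at this point. Then we glue infinitely many copies of $B$ along $h$. The gluing uses tensor products, and to keep them domains over an arbitrary field we want $B/hB$ to be a subring of a polynomial ring.

\subsection*{One point of depth two}

Let $P=k[x,y]$ and
\[
A=P[z]/(z^3-x^2y)=P\oplus Pz\oplus Pz^2,\qquad\deg x=\deg y=\deg z=1.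
\]
The map $x\mapsto\alpha^3$, $y\mapsto\beta^3$, $z\mapsto\alpha^2\beta$ is a well-defined ring map $A\to k[\alpha,\beta]$. It is injective on each of the three summands, and their images involve only monomials with $\beta$-exponent congruent to $0$, $1$, $2$ modulo $3$, respectively. So $A$ embeds in $k[\alpha,\beta]$ and is a domain. Let
\[
B=\bigoplus_{n\ge0}A_n\otimes_kk[u,v]_n\subseteq A[u,v]
\]
be the part of $A[u,v]$ where the degree in $A$ equals the degree in $u,v$. It is a graded domain generated over $k$ by the six elements $xu,xv,yu,yv,zu,zv$ of degree one. Put $\mathfrak m=B_{>0}$, $h=xu+yv\in B_1$ and $F=B/hB$.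

\begin{lemma}\label{lem:B}
\begin{itemize}
\item[(a)] $F$ embeds in $A[t]\subseteq k[\alpha,\beta,t]$, with $F_0=k$, $F_1=(P_2\oplus zP_1)t$ and $F_n=A_{2n}t^n$ for $n\ge2$.
\item[(b)] $\dim B_{\mathfrak m}=3$, and $B_{\mathfrak p}$ is Cohen--Macaulay for all primes $\mathfrak p\neq\mathfrak m$.
\item[(c)] $H^0_{\mathfrak m}(B)=H^1_{\mathfrak m}(B)=0$, and $H^2_{\mathfrak m}(B)$ is nonzero of finite length. In particular $h^\nu H^2_{\mathfrak m}(B)=0$ for some $\nu\ge1$.
\item[(d)] $B$ is free over $k[h]$ with a homogeneous basis that contains $1$.
\end{itemize}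
\end{lemma}

\begin{proof}
(a) Let $\varphi\colon A[u,v]\to A[t]$ be the $A$-algebra map with $u\mapsto-yt$ and $v\mapsto xt$. Then $\varphi(h)=0$. We claim $\ker\varphi=hA[u,v]$. The kernel is homogeneous for the degree in $u,v$, so let $g=\sum_{j=0}^nc_ju^jv^{n-j}\in\ker\varphi$ with $c_j\in A$, and induct on $n$. For $n=0$ we get $g=0$. For $n\ge1$, the relation $\sum_jc_j(-y)^jx^{n-j}=0$ shows that $x$ divides $c_ny^n$. Since $A$ is free over $P$, the element $y$ is a nonzerodivisor on $A/xA$, so $c_n=xc'$. Then $g-c'u^{n-1}h=vg'$ with $g'$ of degree $n-1$, and $xt\,\varphi(g')=0$ gives $g'\in\ker\varphi$. By induction $g'\in hA[u,v]$, which proves the claim.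

As $h$ has bidegree $(1,1)$ and $A[u,v]$ is a domain, $hg\in B$ forces $g\in B$. So $hA[u,v]\cap B=hB$, and $\varphi$ embeds $F$ in $A[t]$ with $F_n=A_nP_nt^n$. From $A_1=P_1\oplus kz$ we get $F_1$. For $n\ge2$ we have $A_n=P_n\oplus zP_{n-1}\oplus z^2P_{n-2}$, so $A_nP_n=P_{2n}\oplus zP_{2n-1}\oplus z^2P_{2n-2}=A_{2n}$.

(b) Let $w$ be one of $xu,xv,yu,yv$, and let $\theta\in\{u,v\}$ be the variable that divides $w$. Grade $A[u,v][1/w]$ by the degree in $u,v$ minus the degree in $A$. The part of degree zero is $B_w$, and $\theta$ is a unit of degree one, so $A[u,v][1/w]=B_w[\theta,\theta^{-1}]$ is a Laurent polynomial ring over $B_w$. The ring $A[u,v]$ is a hypersurface in five variables, hence Cohen--Macaulay of dimension four. By (CM3), $B_w$ is Cohen--Macaulay. Comparing transcendence degrees gives $\dim B=3$, and all maximal ideals of the affine domain $B$ have height three. Finally $(zu)^3=(xu)^2(yu)$ and $(zv)^3=(xv)^2(yv)$, so a prime that contains all four elements $w$ contains $\mathfrak m$. Thus every $\mathfrak p\ne\mathfrak m$ survives in some $B_w$.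

(c) The rings $B$ and $F$ are domains in which $\mathfrak m$ has nonzero image, so $H^0_{\mathfrak m}(B)=H^0_{\mathfrak m}(F)=0$. By the long exact sequence of $0\to B\xrightarrow{h}B\to F\to0$, multiplication by $h$ is injective on $H^1_{\mathfrak m}(B)$. Each element of this module is killed by a power of $h$, so $H^1_{\mathfrak m}(B)=0$, and $H^1_{\mathfrak m}(F)$ embeds in $H^2_{\mathfrak m}(B)$. Let $F'=\bigoplus_nA_{2n}t^n\subseteq A[t]$. By (a), $F'/F=k\cdot z^2t$, which is killed by $\mathfrak m$. As $F'$ is a domain, $H^0_{\mathfrak m}(F')=0$, so $k=H^0_{\mathfrak m}(F'/F)$ embeds in $H^1_{\mathfrak m}(F)$. Hence $H^2_{\mathfrak m}(B)\neq0$. The ring $B_{\mathfrak m}$ is a quotient of a regular local ring and a catenary domain of dimension three. By (b) and Lemma~\ref{lem:duality}(c), $H^2_{\mathfrak m}(B)=H^2_{\mathfrak m}(B_{\mathfrak m})$ has finite length.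

(d) Lift a homogeneous $k$-basis of $F$ that contains $1$ to homogeneous elements $b_\lambda\in B$, with $1$ lifted to $1$. An element of $B_n$ is a $k$-combination of the $b_\lambda$ plus an element of $hB_{n-1}$, so the $b_\lambda$ generate $B$ over $k[h]$ by induction on $n$. If $\sum_\lambda f_\lambda(h)b_\lambda=0$, reduction modulo $h$ shows that all $f_\lambda$ have zero constant term. We may cancel $h$ and repeat, so all $f_\lambda$ vanish.
\end{proof}

In the variables $\alpha,\beta,t$, the ring $F$ is generated by $\alpha^6t$, $\alpha^5\beta t$, $\alpha^3\beta^3t$, $\alpha^2\beta^4t$, $\beta^6t$. The defect of depth comes from the one missing monomial $z^2t=\alpha^4\beta^2t$.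

\subsection*{Gluing along $s$}

Let $\mathbb N=\{1,2,\dots\}$ and let $B_i$ ($i\in\mathbb N$) be copies of $B$, with $\mathfrak m_i$ and $F_i$. In a tensor product of the $B_i$ over $k$, a nonzero element involves finitely many factors and would become a unit at almost all bad points, so it could not kill the modules $H^2$. We therefore identify the elements $h$: view $B_i$ as an algebra over the polynomial ring $k[s]$ by $s\mapsto h$. For finite $\Lambda\subseteq\mathbb N$ let $R'_\Lambda$ be the tensor product over $k[s]$ of the $B_j$, and $F_\Lambda$ the tensor product over $k$ of the $F_j$, $j\in\Lambda$. By Lemma~\ref{lem:B}(d), $R'_\Lambda$ is free over $k[s]$ with a basis containing $1$, so the maps $R'_\Lambda\to R'_{\Lambda'}=R'_\Lambda\otimes_{k[s]}R'_{\Lambda'\setminus\Lambda}$ are injective for $\Lambda\subseteq\Lambda'$. For infinite $\Lambda$ let $R'_\Lambda$ and $F_\Lambda$ be the directed unions over finite subsets. Put $R'=R'_{\mathbb N}$, $\mathfrak M_i=\mathfrak m_iR'$ and $[n]=\{1,\dots,n\}$, and write $\mathbb N\setminus i$ for $\mathbb N\setminus\{i\}$.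

\begin{lemma}\label{lem:Rprime}
Let $\Lambda\subseteq\mathbb N$.
\begin{itemize}
\item[(a)] $s$ is a nonzerodivisor on $R'_\Lambda$, and $R'_\Lambda/sR'_\Lambda=F_\Lambda$ is a domain.
\item[(b)] Every $0\ne f\in R'_\Lambda$ has the form $s^mf'$ with $f'\notin sR'_\Lambda$, and $R'_\Lambda$ is a domain.
\item[(c)] $s\in\mathfrak M_i$ and $R'/\mathfrak M_i=F_{\mathbb N\setminus i}$. The $\mathfrak M_i$ are pairwise incomparable primes.
\item[(d)] Let $\overline{\mathfrak M}_i=\mathfrak M_i/sR'\subseteq F_{\mathbb N}$. If $0\neq g\in F_{[n]}$, then $g\notin\overline{\mathfrak M}_i$ for $i>n$. So an element of $R'\setminus sR'$ lies in only finitely many $\mathfrak M_i$.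
\end{itemize}
\end{lemma}

\begin{proof}
(a) The ring $R'_\Lambda$ is free over $k[s]$, on the products of basis elements of the $B_j$ almost all equal to $1$. Reduction modulo $s$ turns the tensor product over $k[s]$ into that of the $F_j$ over $k$. By Lemma~\ref{lem:B}(a), $F_\Lambda$ embeds in the polynomial ring $k[\alpha_j,\beta_j,t_j:j\in\Lambda]$.

(b) The ring $R'_\Lambda$ is graded in degrees $\ge0$ with $\deg s=1$, so $\bigcap_ms^mR'_\Lambda=0$. This gives the factorization. If $f=s^mf'$ and $g=s^ng'$ are two such factorizations, then $f'g'\notin sR'_\Lambda$ by (a), so $fg=s^{m+n}f'g'\ne0$.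

(c) We have $s=h\in\mathfrak m_i$, and $R'/\mathfrak M_i=(B_i/\mathfrak m_i)\otimes_{k[s]}R'_{\mathbb N\setminus i}=R'_{\mathbb N\setminus i}/(s)=F_{\mathbb N\setminus i}$, a domain. For $j\neq i$ the map $F_i\to F_{\mathbb N}/\overline{\mathfrak M}_j=F_{\mathbb N\setminus j}$ is injective, so a nonzero element of positive degree in $F_i$ lies in $\overline{\mathfrak M}_i$ and not in $\overline{\mathfrak M}_j$.

(d) For $i>n$ the map $F_{[n]}\to F_{\mathbb N}/\overline{\mathfrak M}_i=F_{\mathbb N\setminus i}$ is the inclusion.
\end{proof}

We want to invert everything outside the $\mathfrak M_i$ and be left with the $\mathfrak M_i$ as the only maximal ideals. This needs prime avoidance for an infinite family, which is false in general. Here it holds because a factor $F_m$ not yet used supplies an element independent of all given data.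

\begin{lemma}\label{lem:avoid}
If an ideal $\mathfrak a$ of $R'$ is contained in $\bigcup_i\mathfrak M_i$, then $\mathfrak a\subseteq\mathfrak M_i$ for some $i$.
\end{lemma}

\begin{proof}
Let $\overline{\mathfrak a}$ be the image of $\mathfrak a$ in $F_{\mathbb N}$. It lies in $\bigcup_i\overline{\mathfrak M}_i$, and since $s\in\mathfrak M_i$ it suffices to show $\overline{\mathfrak a}\subseteq\overline{\mathfrak M}_i$ for some $i$. Suppose this fails for all $i$; in particular $\overline{\mathfrak a}\ne0$. Take $0\ne g\in\overline{\mathfrak a}$ and let $\Delta$ be the set of $i$ with $g\in\overline{\mathfrak M}_i$. It is nonempty, and finite by Lemma~\ref{lem:Rprime}(d). Finite prime avoidance gives $g'\in\overline{\mathfrak a}$ outside $\overline{\mathfrak M}_i$ for all $i\in\Delta$; in particular $g'\neq0$. Choose $n$ with $g,g'\in F_{[n]}$, so that $\Delta\subseteq[n]$. Put $m=n+1$, let $0\ne\eta\in F_m$ be homogeneous of positive degree, and set $g^*=g'+g\eta\in\overline{\mathfrak a}\cap F_{[m]}$. We check that $g^*\notin\overline{\mathfrak M}_i$ for every $i$.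
\begin{itemize}
\item If $i\in\Delta$, then $g\in\overline{\mathfrak M}_i$ and $g'\notin\overline{\mathfrak M}_i$.
\item If $i\le n$ and $i\notin\Delta$, the image of $g^*$ modulo $\overline{\mathfrak M}_i$ is $\bar g'\otimes1+\bar g\otimes\eta\in F_{[n]\setminus i}\otimes_kF_m$ with $\bar g\ne0$. It is nonzero because $1$ and $\eta$ are linearly independent over $k$.
\item If $i=m$, then $\eta\in\overline{\mathfrak M}_m$, and $g'\notin\overline{\mathfrak M}_m$ by Lemma~\ref{lem:Rprime}(d). In particular $g^*\ne0$.
\item If $i>m$, apply Lemma~\ref{lem:Rprime}(d) to $g^*\in F_{[m]}$.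
\end{itemize}
This contradicts $\overline{\mathfrak a}\subseteq\bigcup_i\overline{\mathfrak M}_i$.
\end{proof}

Let $\Sigma=R'\setminus\bigcup_i\mathfrak M_i$, a multiplicative set, and define
\[
R=\Sigma^{-1}R',\qquad\mathfrak n_i=\mathfrak M_iR,\qquad L_i=R_{\mathfrak n_i}=R'_{\mathfrak M_i}.
\]
The ring $R$ is a domain. Its primes correspond to the primes of $R'$ inside $\bigcup_i\mathfrak M_i$. By Lemmas~\ref{lem:avoid} and~\ref{lem:Rprime}(c), its maximal ideals are exactly the $\mathfrak n_i$. The prime $sR'$ is disjoint from $\Sigma$, so $sR$ is prime and $sR\cap R'=sR'$. Clearing denominators in Lemma~\ref{lem:Rprime}(d) gives: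
\begin{equation}\label{eq:finite}
\text{an element of }R\setminus sR\text{ lies in only finitely many }\mathfrak n_i.
\end{equation}

\subsection*{The local rings and the noetherian property}

At $\mathfrak n_i$, all factors other than $B_i$ collapse to a discrete valuation ring.

\begin{lemma}\label{lem:L}
Each $L_i$ is a quotient of a regular local ring and has dimension three. Moreover $H^0_{\mathfrak n_i}(L_i)=H^1_{\mathfrak n_i}(L_i)=0$, the module $H^2_{\mathfrak n_i}(L_i)$ is nonzero and killed by $s^\nu$, with $\nu$ as in Lemma~\ref{lem:B}\textup{(c)}, and $(L_i)_{\mathfrak p}$ is Cohen--Macaulay for every nonmaximal prime $\mathfrak p$.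
\end{lemma}

\begin{proof}
Let $V_i$ be the localization of the domain $R'_{\mathbb N\setminus i}$ at the prime generated by $s$. By Lemma~\ref{lem:Rprime}(b), every nonzero element of $V_i$ is a unit times a power of $s$, so $V_i$ is a discrete valuation ring with maximal ideal $sV_i$. The kernel of $R'_{\mathbb N\setminus i}\to R'/\mathfrak M_i=F_{\mathbb N\setminus i}$ is generated by $s$, so the elements inverted in $V_i$ lie outside $\mathfrak M_i$. Since $R'=B_i\otimes_{k[s]}R'_{\mathbb N\setminus i}$, the ring $L_i$ is the localization of $B_i\otimes_{k[s]}V_i$ at the ideal generated by $\mathfrak m_i$, which is maximal with residue field $V_i/sV_i$. Sending $T_1,\dots,T_6$ to the six generators of $B_i$ presents $L_i$ as a quotient of the regular local ring $V_i[T_1,\dots,T_6]_{(s,T_1,\dots,T_6)}$.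

The domain $V_i$ contains $k[s]$, so it is torsion-free and hence flat over $k[s]$. Therefore $(B_i)_{\mathfrak m_i}\to L_i$ is flat and local, and $\mathfrak m_iL_i$ is the maximal ideal. By (CM3), $\dim L_i=3$. By (L1), $H^j_{\mathfrak n_i}(L_i)\cong H^j_{\mathfrak m_i}(B_i)\otimes_{B_i}L_i$. This vanishes for $j<2$, and for $j=2$ it is killed by $s^\nu$. The exact functor $-\otimes_{B_i}L_i$ sends $B_i/\mathfrak m_i$ to the residue field of $L_i$, so it preserves finite nonzero length. Now Lemma~\ref{lem:duality}(c) gives the last claim.
\end{proof}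

\begin{lemma}\label{lem:noeth}
$R$ is noetherian, and $\operatorname{ht}sR=1$.
\end{lemma}

\begin{proof}
By Cohen's theorem it suffices to show that all primes are finitely generated. Let $Q$ be an ideal containing some $f\notin sR$. By \eqref{eq:finite}, the set $\Delta$ of $i$ with $f\in\mathfrak n_i$ is finite. As the $L_i$ are noetherian, there is a finitely generated ideal $Q'\subseteq Q$ with $f\in Q'$ and $Q'L_i=QL_i$ for $i\in\Delta$. For $i\notin\Delta$ both ideals extend to $L_i$. So $Q'$ and $Q$ agree at all maximal ideals, and $Q=Q'$.

It remains to treat a prime $Q\subseteq sR$. If $s\in Q$, then $Q=sR$. Suppose $s\notin Q$ and $Q\neq0$. Take $0\neq f\in Q\cap R'$ and write $f=s^mf'$ with $f'\in R'\setminus sR'$. Then $f'\in Q\cap R'\subseteq sR\cap R'=sR'$, a contradiction. So the only primes in $sR$ are $0$ and $sR$.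
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Lemmas~\ref{lem:L} and~\ref{lem:noeth}, $R$ is a noetherian domain of dimension three. Each $L_i$ is a catenary local domain by (CM1), so $\operatorname{ht}$ is a codimension function on $\operatorname{Spec}R$. By Lemma~\ref{lem:L}, the only nonzero modules $H^i_{\mathfrak p}(R_{\mathfrak p})$ with $i<\operatorname{ht}\mathfrak p$ are the modules $H^2_{\mathfrak n_j}(L_j)$, for which $i=\operatorname{ht}\mathfrak p-1$.

\emph{$R$ satisfies \textup{(UA)}.} If $\mathfrak q\ne0$, then $i<\operatorname{ht}\mathfrak p-\operatorname{ht}\mathfrak q$ implies $i<\operatorname{ht}\mathfrak p-1$, so $H^i_{\mathfrak p}(R_{\mathfrak p})=0$ and $r=1$ works. If $\mathfrak q=0$, then $r=s^\nu\neq0$ works, because $\nu$ does not depend on $j$.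

\emph{$R$ fails \textup{(G)} at $sR$.} Since $H^1_{\mathfrak n_j}(L_j)=0$, the sequence $0\to L_j\xrightarrow{s}L_j\to L_j/sL_j\to0$ identifies $H^1_{\mathfrak n_j}(L_j/sL_j)$ with the kernel of $s$ on $H^2_{\mathfrak n_j}(L_j)$. This kernel is nonzero for every $j$, because $s$ acts nilpotently on a nonzero module. Condition (G) at $sR$ would give $r\notin sR$ that kills $H^i_{\mathfrak n_j}(L_j/sL_j)$ for all $j$ and $i<\operatorname{ht}\mathfrak n_j-\operatorname{ht}sR=2$. By \eqref{eq:finite}, $r$ is a unit in $L_j$ for all but finitely many $j$, and a unit does not kill the nonzero module $H^1_{\mathfrak n_j}(L_j/sL_j)$.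

By Proposition~\ref{prop:G}, $R$ is not a homomorphic image of a Cohen--Macaulay ring. By Theorem~\ref{thm:UA}, its realization functor is an equivalence.
\end{proof}

\begin{remark}\label{rem:quotient}
Every localization $L_j$ of $R$ is a quotient of a regular ring, so the obstruction is not local. The two-dimensional rings $L_j/sL_j$ are not Cohen--Macaulay, and by \eqref{eq:finite} every nonempty open subset of $\operatorname{Spec}R/sR$ contains almost all $\mathfrak n_j$. So the Cohen--Macaulay locus of $R/sR$ contains no nonempty open set. Since (G) for $R$ at $sR$ is (UA) for $R/sR$ at its zero ideal, the realization functor of the domain $R/sR$ is not an equivalence, although that of $R$ is.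
\end{remark}

\section{Homomorphic images of Cohen--Macaulay rings}\label{sec:char}

We return to a general ring $R$. Recall that the \emph{formal fibers} of a noetherian local ring $L$ are the rings $\widehat L\otimes_Lk(\mathfrak q)$, where $k(\mathfrak q)$ is the residue field of $L_{\mathfrak q}$, and that the \emph{Cohen--Macaulay locus} $\operatorname{CM}(T)$ of a noetherian ring $T$ is the set of primes $\mathfrak P$ with $T_{\mathfrak P}$ Cohen--Macaulay. We use the following result.

\begin{theorem}[Kawasaki \cite{Kaw08}; see also \cite{Kaw02}]\label{thm:Kaw}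
A noetherian ring of finite Krull dimension is a homomorphic image of a Cohen--Macaulay ring if
\begin{itemize}
\item[(C1)] it is universally catenary,
\item[(C2)] the formal fibers of all its localizations are Cohen--Macaulay,
\item[(C3)] the Cohen--Macaulay locus of each finitely generated algebra over it is open, and
\item[(C4)] it has a codimension function.
\end{itemize}
\end{theorem}

Condition (G) contains two kinds of information. At a single prime $\mathfrak p$, it bounds the annihilators of local cohomology, and this controls the completion. Its uniformity in $\mathfrak p$ controls the Cohen--Macaulay loci.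

\begin{lemma}\label{lem:C12}
If \textup{(G)} holds, then $R$ satisfies \textup{(C1)} and \textup{(C2)}.
\end{lemma}

\begin{proof}
Let $\mathfrak q\subseteq\mathfrak p$ be primes, $D=(R/\mathfrak q)_{\mathfrak p}$ with maximal ideal $\mathfrak n$, and $d=\dim D=e(\mathfrak p)-e(\mathfrak q)$. By (G) at $\mathfrak q$, some $0\neq r\in D$ kills $H^j_{\mathfrak n}(D)$ for $j<d$. By (L1), $r$ kills $H^j_{\mathfrak n\widehat D}(\widehat D)\cong H^j_{\mathfrak n}(D)\otimes_D\widehat D$. The complete local ring $\widehat D$ has dimension $d$ and is a quotient of a regular local ring by the Cohen structure theorem. Let $K^j$ be the modules of Lemma~\ref{lem:duality} for $L=\widehat D$; by part (a), $rK^j=0$ for $j<d$. Let $Q$ be a prime of $\widehat D$ with $Q\cap D=0$. Then $r\notin Q$, so $K^j_Q=0$ for $j<d$, and part (b) shows that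
\begin{equation}\label{eq:generic}
\widehat D_Q\text{ is Cohen--Macaulay and }\dim\widehat D_Q+\dim\widehat D/Q=d.
\end{equation}
The formal fiber of $R_{\mathfrak p}$ over $\mathfrak q$ is $\widehat D\otimes_Dk(\mathfrak q)$, and its localizations at primes are the rings $\widehat D_Q$ with $Q\cap D=0$. This proves (C2). A minimal prime $Q$ of $\widehat D$ contracts to $0$ by going-down for the flat map $D\to\widehat D$, so \eqref{eq:generic} gives $\dim\widehat D/Q=d$. Thus the completion of $R_{\mathfrak p}/\mathfrak qR_{\mathfrak p}$ is equidimensional for every $\mathfrak q\subseteq\mathfrak p$, and Ratliff's theorem \cite[Theorem~31.7]{Mat} says that $R_{\mathfrak p}$ is then universally catenary. If $T$ is a finitely generated $R$-algebra and $\mathfrak P'\subseteq\mathfrak P$ are primes of $T$, the chains between them can be computed in $T_{\mathfrak p}$ for $\mathfrak p=\mathfrak P\cap R$. This proves (C1).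
\end{proof}

\begin{lemma}\label{lem:C3}
If \textup{(G)} holds, then $R$ satisfies \textup{(C3)}.
\end{lemma}

\begin{proof}
Let $T$ be a finitely generated $R$-algebra.

\emph{Step 1: for every prime $\mathfrak P$ of $T$ there is $\tau\in T\setminus\mathfrak P$ with $(T/\mathfrak P)_\tau$ Cohen--Macaulay.} Let $\mathfrak q$ be the preimage of $\mathfrak P$ in $R$ and let $r$ be as in (G) at $\mathfrak q$. For $\mathfrak p\supseteq\mathfrak q$ with $r\notin\mathfrak p$ the modules $H^i_{\mathfrak p}((R/\mathfrak q)_{\mathfrak p})$ vanish for $i<e(\mathfrak p)-e(\mathfrak q)=\dim(R/\mathfrak q)_{\mathfrak p}$, so $(R/\mathfrak q)_r$ is Cohen--Macaulay. Apply Noether normalization to $T/\mathfrak P\otimes_Rk(\mathfrak q)$ and clear denominators in the generators and the integral equations. This gives a nonzero multiple $f$ of $r$ in $R/\mathfrak q$ such that $(T/\mathfrak P)_f$ is a finite extension of a polynomial ring $W$ over $(R/\mathfrak q)_f$. The ring $W$ is a Cohen--Macaulay domain by (CM1). A finitely generated module over a domain becomes free after inverting one nonzero element, so $(T/\mathfrak P)_{fw}$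 is finite free over $W_w$ for some $0\ne w\in W$. It is flat over a Cohen--Macaulay ring with artinian fibers, hence Cohen--Macaulay by (CM3).

\emph{Step 2: openness.} By Nagata's topological criterion \cite[Theorem~24.2]{Mat}, a subset of $\operatorname{Spec}T$ is open if it is stable under generization and contains, with each of its points $\mathfrak P$, a nonempty open subset of $V(\mathfrak P)$. The locus $\operatorname{CM}(T)$ is stable under generization by (CM1). Let $\mathfrak P\in\operatorname{CM}(T)$, $h=\operatorname{ht}\mathfrak P$, and choose $x_1,\dots,x_h\in\mathfrak P$ that form a regular sequence on $T_{\mathfrak P}$. Put $\overline T=T/(x)$, so that $\overline T_{\mathfrak P}$ is artinian and $\mathfrak P^\mu\overline T_{\mathfrak P}=0$ for some $\mu$. We replace $T$ by $T_\tau$ for a suitable $\tau\notin\mathfrak P$, finitely many times, to arrange the following.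
\begin{itemize}
\item The sequence $x$ is $T$-regular and $\mathfrak P^\mu\overline T=0$. Indeed, the kernels of $x_l$ on $T/(x_1,\dots,x_{l-1})$ and the module $\mathfrak P^\mu\overline T$ are finitely generated and vanish at $\mathfrak P$.
\item The modules $\mathfrak P^j\overline T/\mathfrak P^{j+1}\overline T$ for $0\le j<\mu$ are free over the domain $T/\mathfrak P$.
\item The ring $T/\mathfrak P$ is Cohen--Macaulay, by Step 1.
\end{itemize}
Now let $\mathfrak P'\supseteq\mathfrak P$. The module $\overline T_{\mathfrak P'}$ has a finite filtration with factors free over the Cohen--Macaulay ring $(T/\mathfrak P)_{\mathfrak P'}$, so its local cohomology vanishes below $\dim(T/\mathfrak P)_{\mathfrak P'}$. This dimension equals $\dim\overline T_{\mathfrak P'}$, because $\mathfrak P\overline T$ is nilpotent. So $\overline T_{\mathfrak P'}$ is Cohen--Macaulay by (L4), and $T_{\mathfrak P'}$ is Cohen--Macaulay by (CM2). In the original ring, $\operatorname{CM}(T)$ contains the primes of $V(\mathfrak P)$ that avoid the inverted elements.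
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
For an ideal $\mathfrak a\subsetneq R$, the restriction of $e$ to $V(\mathfrak a)$ is a codimension function, since a prime between two primes of $V(\mathfrak a)$ lies in $V(\mathfrak a)$. So $R/\mathfrak a$ has a Cohen--Macaulay heart, and Theorem~\ref{thm:UA} applies to it.

(a)$\Rightarrow$(b) is Proposition~\ref{prop:G}. For (b)$\Rightarrow$(c), Proposition~\ref{prop:GUA} with $M=R/\mathfrak a$ and $\mathfrak q\in V(\mathfrak a)$ gives (UA) for $R/\mathfrak a$, by (L1); apply Theorem~\ref{thm:UA}. The implication (c)$\Rightarrow$(d) is trivial. For (d)$\Rightarrow$(b), Theorem~\ref{thm:UA} gives (UA) for $R/\mathfrak q$, and (UA) for $R/\mathfrak q$ at its zero ideal is (G) for $R$ at $\mathfrak q$. Finally, (b)$\Rightarrow$(a) follows from Lemmas~\ref{lem:C12} and~\ref{lem:C3} and Theorem~\ref{thm:Kaw}, since (C4) is a standing assumption.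
\end{proof}

The ring of Theorem~\ref{thm:counter} violates (C3): by Remark~\ref{rem:quotient}, $\operatorname{CM}(R/sR)$ contains the zero ideal but no nonempty open set.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $\dim R\le2$. One implication is Theorem~\ref{thm:image}. If the realization functor is an equivalence, then (UA) holds by Theorem~\ref{thm:UA}, (G) holds by Proposition~\ref{prop:dim2}, and $R$ is a homomorphic image of a Cohen--Macaulay ring by Theorem~\ref{thm:char}.

Let $n\ge3$. Let $R_1$ be the ring of Theorem~\ref{thm:counter}, $R_2=k[X_1,\dots,X_n]$ and $R=R_1\times R_2$. Then $\dim R=n$, the spectrum of $R$ is the disjoint union of those of $R_1$ and $R_2$, and $\operatorname{ht}$ is a codimension function. Both factors satisfy (UA), the second with $r=1$ since it is Cohen--Macaulay. Given a prime $\mathfrak q$ of $R$ coming from one factor, let $r$ have as its component in that factor an annihilator given by (UA), and $0$ in the other factor. Then $r\notin\mathfrak q$, and $r$ acts as zero on $R_{\mathfrak p}$ for $\mathfrak p$ coming from the other factor. So $R$ satisfies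 (UA), and its realization functor is an equivalence. It is not a homomorphic image of a Cohen--Macaulay ring, because its quotient $R_1$ is not.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HNS}
Michal Hrbek, Tsutomu Nakamura, Jan \v{S}\v{t}ov\'i\v{c}ek,
\emph{Tilting complexes and codimension functions over commutative noetherian rings},
arXiv:2207.01309 (2022).

\bibitem{Kaw02}
T.~Kawasaki,
\emph{On arithmetic Macaulayfication of Noetherian rings},
Trans. AMS 354 (2002).

\bibitem{Kaw08}
T.~Kawasaki,
\emph{Finiteness of Cousin cohomologies},
Trans. AMS 360 (2008).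

\bibitem{Mat}
Matsumura,
\emph{Commutative Ring Theory}.

\end{thebibliography}
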